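\title{Long chains of iterated pseudocenters in finite $p$-groups}

\begin{abstract}
The pseudocenter $P(G)$ of a group $G$ is the intersection of the normal closures of the centralizers of its elements. We show that for every positive integer $n$ and every prime $p$ there is a finite $p$-group whose $n$-th iterated pseudocenter differs from the $(n-1)$-th. A nilpotent group with this property has class at least $2^n$; for odd $p$ our examples have class at most $\lfloor 2^{n+2}/3\rfloor$. They are unitary groups in truncated skew polynomial rings over $\mathbb F_{p^2}$. For $p=2$ we use congruence subgroups of $\operatorname{SL}_3$ over $\mathbb F_2[t]/(t^k)$.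
\end{abstract}

\section{The pseudocenter chain}\label{sec:intro}

For a subgroup $H$ of a group $G$, let $H^G$ be the normal closure of $H$, the smallest normal subgroup of $G$ containing $H$. Wiegold's \emph{pseudocenter} of $G$ is
\[
P(G)=\bigcap_{g\in G} C_G(g)^G .
\]
Without the normal closures this intersection is the center, so $Z(G)\le P(G)$. An element lies in $P(G)$ when, for every $g\in G$, it is a product of conjugates of elements that commute with $g$. It is known that the pseudocenter of a non-trivial finite group is non-trivial, and that a solvable group coincides with its pseudocenter if and only if it is abelian. We use neither fact; the nilpotent case of the second is Lemma~\ref{lem:basic}(b) below.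

Iterating the center gives nothing new, because $Z(G)$ is abelian. The pseudocenter need not be abelian, so one may put $P^0(G)=G$, $P^{j+1}(G)=P(P^j(G))$ and consider the chain
\begin{equation}\label{eq:chain}
G\ge P(G)\ge P^2(G)\ge\cdots .
\end{equation}
Once two consecutive terms agree, all later terms agree. For finite $G$ let $\ell(G)$ be the number of strict inclusions in \eqref{eq:chain}; thus $P^n(G)\ne P^{n-1}(G)$ if and only if $\ell(G)\ge n$. The following question is posed in \cite{BDIT}.

\medskip
\noindent\textbf{Question.} \emph{For which positive integers $n$ is there a finite nilpotent group $G$ with $P^n(G)\neq P^{n-1}(G)$?}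
\medskip

Small cases suggest short chains. We shall see that $P(G)=Z(G)$ when $G$ has class at most $2$, that $P(G)$ is still abelian in class $3$, and that in general each step of the chain halves the class. Since $P(G)$ is an intersection over \emph{all} elements of $G$, one might guess that halving is a generous estimate and that the chain stops after a bounded number of steps. It does not: the answer is \emph{every} positive integer $n$, and for every prime $p$ the group can be taken to be a $p$-group. Moreover, for odd $p$ the class needed exceeds the lower bound $2^n$ by a factor of at most $4/3$.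

\begin{theorem}\label{thm:A}
For every $n\ge1$ and every odd prime $p$ there is a finite $p$-group $G$ of class at most $\lfloor 2^{n+2}/3\rfloor$ with $P^n(G)\ne P^{n-1}(G)$.
\end{theorem}

In the next statement $D_8$ is the dihedral group of order $8$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $G$ be a nilpotent group, possibly infinite, of class $c\ge1$. Then $P^j(G)$ has class at most $\max(1,\lfloor c/2^j\rfloor)$ for all $j\ge0$. Hence $P^n(G)\ne P^{n-1}(G)$ forces $c\ge2^n$.
\item[(2)] Let $c(n)$ be the least class of a finite nilpotent group $G$ with $P^n(G)\ne P^{n-1}(G)$. Then $2^n\le c(n)\le\lfloor 2^{n+2}/3\rfloor$, $c(1)=2$ and $c(2)=4$; the value $4$ is attained by $D_8\wr C_2$. Let $p$ be an odd prime, $c\ge1$, $n=\lfloor\log_2c\rfloor$, and let $\lambda_p(c)$ be the largest value of $\ell(G)$ over finite $p$-groups $G$ of class exactly $c$. Then $\max(n-1,0)\le\lambda_p(c)\le n$, and $\lambda_p(c)=n$ if $c\ge\lfloor2^{n+2}/3\rfloor$.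
\item[(3)] For every $n\ge1$ there is a finite $2$-group $G$ of class at most $2\cdot8^{n-1}$ with $P^n(G)\ne P^{n-1}(G)$.
\item[(4)] For every prime $p$ and every $n\ge0$ there is a finite $p$-group $G$ with $\ell(G)=n$.
\end{enumerate}
\end{theorem}

To build long chains one needs lower bounds for pseudocenters, that is, for the normal closure of every centralizer. Our groups carry a filtration $G=G_1\ge G_2\ge\cdots$ coming from powers of an ideal in a ring, and the ring has a central nilpotent element. Multiplying and dividing by that element moves an element of the ring up and down the filtration without destroying what we need it to commute with. So every centralizer has elements near any prescribed level $m$, and their commutators with $G_m$ generate a term $G_{m'}$ with $m'$ bounded by a fixed multiple of $m$.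

Section~\ref{sec:upper} proves the halving bound, and Section~\ref{sec:wreath} treats $D_8\wr C_2$. Section~\ref{sec:filt} sets up the filtration method, which is applied for odd $p$ in Sections~\ref{sec:unitary} and~\ref{sec:thmA} and for $p=2$ in Section~\ref{sec:two}. Section~\ref{sec:end} derives parts (2) and (4) of Theorem~\ref{thm:B}.

\section{The pseudocenter halves the class}\label{sec:upper}

We write $x^y=y^{-1}xy$, $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$, and $[x_1,\dots,x_{r+1}]=[[x_1,\dots,x_r],x_{r+1}]$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$, with $G'=\gamma_2(G)$; the upper central series is $Z_0(G)=1$, $Z_{i+1}(G)/Z_i(G)=Z(G/Z_i(G))$. A group has class at most $c$ if $\gamma_{c+1}(G)=1$, equivalently $Z_c(G)=G$; then its subgroups have class at most $c$, and $G/Z_2(G)$ has class at most $c-2$ if $c\ge2$. Finite $p$-groups are nilpotent, and a non-trivial nilpotent group has non-trivial center. When $P(Q)$ is being computed for a group $Q$, we put $N_g=C_Q(g)^Q$ for $g\in Q$. Conjugate elements $g$ give the same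 $N_g$.

Upper bounds for $P(G)$ come from elements whose centralizer is already normal, since for them the normal closure adds nothing. The second center supplies such elements.

\begin{lemma}\label{lem:basic}
Let $G$ be a group.
\begin{enumerate}
\item[(a)] $P(G)\le C_G(Z_2(G))$.
\item[(b)] If $G$ is nilpotent, then $P(G)=G$ if and only if $G$ is abelian. Hence $P^n(G)\ne P^{n-1}(G)$ if and only if $P^{n-1}(G)$ is non-abelian, and for finite nilpotent $G$ the number $\ell(G)$ is the least $j$ with $P^j(G)$ abelian.
\item[(c)] If $\varphi\colon G\to\bar G$ is an epimorphism, then $\varphi(P(G))\le P(\bar G)$.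
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g\in Z_2(G)$. Then $[g,x]\in Z(G)$ for all $x$, so the identity $[g,xy]=[g,y][g,x]^y$ shows that $x\mapsto[g,x]$ is a homomorphism $G\to Z(G)$. Its kernel $C_G(g)$ is normal, so $P(G)\le N_g=C_G(g)$.

(b) If $G$ is abelian, all centralizers equal $G$. If $G$ is nilpotent and non-abelian, then $G/Z(G)$ is a non-trivial nilpotent group, so $Z_2(G)\not\le Z(G)$ and $P(G)\le C_G(Z_2(G))<G$. Apply this to the nilpotent groups $P^j(G)$.

(c) We have $\varphi(C_G(g))\le C_{\bar G}(\varphi(g))$. As $\varphi$ is onto, it maps the normal closure of a subgroup onto the normal closure of its image, and every element of $\bar G$ has the form $\varphi(g)$.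
\end{proof}

If $G$ has class at most $2$, then $Z_2(G)=G$ and (a) gives $P(G)=Z(G)$. In general, (a) says that removing the two factors $Z(G)$ and $Z_2(G)/Z(G)$ from $G$ removes only a central subgroup from $P(G)$: two units of class in $G$ pay for one in $P(G)$.

\begin{proposition}\label{prop:half}
If $G$ has class at most $c$, where $c\ge1$, then $P(G)$ has class at most $\max(1,\lfloor c/2\rfloor)$.
\end{proposition}

\begin{proof}
Let first $c\le3$. Then $G/Z_2(G)$ is abelian, so $G'\le Z_2(G)$, and $P(G)$ centralizes $G'$ by Lemma~\ref{lem:basic}(a). For $b\in P(G)$ the centralizer $C_G(b)$ therefore contains $G'$, so it is normal, and $P(G)\le N_b=C_G(b)$. Thus $P(G)$ is abelian.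

Let $c\ge4$ and $d=\lfloor(c-2)/2\rfloor\ge1$. By induction $P(G/Z_2(G))$ has class at most $d$, and by Lemma~\ref{lem:basic}(c) it contains the image of $P(G)$. Hence $\gamma_{d+1}(P(G))\le P(G)\cap Z_2(G)$, and this intersection is central in $P(G)$ by Lemma~\ref{lem:basic}(a). So $P(G)$ has class at most $d+1=\lfloor c/2\rfloor$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $c_j=\max(1,\lfloor c/2^j\rfloor)$. Since $\lfloor\lfloor c/2^j\rfloor/2\rfloor=\lfloor c/2^{j+1}\rfloor$, we have $\max(1,\lfloor c_j/2\rfloor)=c_{j+1}$, and the bound follows from Proposition~\ref{prop:half} by induction on $j$. If $P^n(G)\ne P^{n-1}(G)$, then $P^{n-1}(G)$ is non-abelian, so $\lfloor c/2^{n-1}\rfloor\ge2$, that is, $c\ge2^n$.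
\end{proof}

\section{A non-abelian pseudocenter in class four}\label{sec:wreath}

Class $4$ is the first in which $P(G)$ can be non-abelian, and it does occur. Let $H=D_8$ and $Z=Z(H)=H'=\{1,z\}$; the quotient $H/Z$ is elementary abelian of order $4$. Let $B=H\times H$ and
\[
W=H\wr C_2=B\rtimes\langle\tau\rangle,\qquad \tau^2=1,\quad (a,b)^\tau=(b,a).
\]
Normal closures of centralizers are large in $W$ for two reasons: the swap $\tau$ merges the centralizers of the two coordinates, and a normal subgroup not contained in $B$ has abelian quotient.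

\begin{proposition}\label{prop:wreath}
The group $W$ has class $4$, its derived subgroup $W'$ is non-abelian, and $W'\le P(W)$. Hence $P^2(W)\ne P(W)$.
\end{proposition}

\begin{proof}
\emph{The derived subgroup.} Let $D=\{(a,b)\in B: ab\in Z\}$. As $H/Z$ is abelian, $(a,b)\mapsto abZ$ is a homomorphism $B\to H/Z$ with kernel $D$, and it takes the same value at $(a,b)$ and $(b,a)$. Hence $D\trianglelefteq W$, the quotient $B/D$ is abelian, and $\tau$ acts trivially on it; so $W/D$ is abelian and $W'\le D$. Conversely, $W'$ contains $H'\times H'=Z\times Z$ and $[(b,1),\tau]=(b^{-1},b)$, and an element $(a,b)$ with $ab=z'\in Z$ equals $(b^{-1},b)(z',1)$. So $W'=D$. It projects onto $H$, so it is non-abelian.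

\emph{Every $N_g$ contains $D$.} Let first $g=(h,h')$ with $h,h'$ not conjugate in $H$. Then $N_g$ contains $C_H(h)\times C_H(h')$ and its $\tau$-conjugate $C_H(h')\times C_H(h)$, hence $L\times L$ with $L=\langle C_H(h),C_H(h')\rangle$. If $h$ or $h'$ is central, $L=H$. Otherwise $C_H(h)$ is a proper subgroup containing $h$ and $Z$, so it has order $4$ and its non-central elements are $h$ and $hz$. The conjugacy class of $h$ has $8/4=2$ elements and lies in $hH'$, so it is $\{h,hz\}$. Thus $h'\notin C_H(h)$, the two centralizers are distinct subgroups of index $2$, and again $L=H$. So $N_g\ge B\ge D$.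

In the remaining cases $N_g$ contains an element $s\notin B$. Indeed, if $g=(h,h^k)$, then $g=(h,h)^{(1,k)}$ and $(h,h)$ commutes with $\tau$, so $\tau\in N_g$; if $g\notin B$, take $s=g$. Conjugation by $s$ interchanges $H\times1$ and $1\times H$ and is trivial on $W/N_g$, so these two subgroups have the same image $A$ in $W/N_g$. They commute elementwise, so $A$ is abelian. Since $W=B\langle s\rangle$, we get $W/N_g=A$, and $N_g\ge W'=D$.

Therefore $P(W)\ge D$ is non-abelian, and $P^2(W)\ne P(W)$ by Lemma~\ref{lem:basic}(b).

\emph{The class.} Since $b^{-1}\in bZ$, the group $D$ is generated by $Z\times Z$ and the elements $(a,a)$. Each $(a,a)$ commutes with $\tau$, and with $B$ modulo $B'=Z\times Z$, so $\gamma_3(W)=[D,W]\le Z\times Z$. The group $Z\times Z$ is central in $B$, and $[(z,1),\tau]=[(1,z),\tau]=(z,z)$ is central in $W$. So $\gamma_4(W)\le\langle(z,z)\rangle$ and $\gamma_5(W)=1$. By Theorem~\ref{thm:B}(1) the class is at least $4$.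
\end{proof}

\begin{remark}
The whole chain is visible here. The centralizer of $(1,z)$ is $B$, and the centralizer of $\tau$ is generated by $\tau$ and the elements $(a,a)$, so it lies in the normal subgroup $D\langle\tau\rangle$. Hence $P(W)\le B\cap D\langle\tau\rangle=D$, and $P(W)=D$. This group has class $2$, so $P^2(W)=Z(D)=Z\times Z$. The orders are $128$, $16$, $4$.
\end{remark}

\section{Filtered groups}\label{sec:filt}

Beyond two steps there is a difficulty: we do not know $P^j(G)$ exactly, and $P$ is not monotone on subgroups. For a cyclic subgroup $C$ of order $4$ in $D_8$ we have $P(C)=C\not\le Z(D_8)=P(D_8)$. So a subgroup $S\le P^j(G)$ does not automatically give $P(S)\le P^{j+1}(G)$. We therefore prove lower bounds for $P(Q)$ that hold for \emph{every} subgroup $Q$ containing a given term of a filtration.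

Let $A$ be a ring with $1$ and with two-sided ideals $I_1\supseteq I_2\supseteq\cdots$ such that $I_iI_j\subseteq I_{i+j}$ and $I_i=0$ for $i\ge K$, where $K\ge2$. Elements of $I_1$ are nilpotent, so $1+I_1$ is a group under multiplication. For a subgroup $G\le1+I_1$ put $G_i=G\cap(1+I_i)$. This is the kernel of reduction modulo $I_i$, so $G_i\trianglelefteq G$; also $G_1=G$ and $G_i=1$ for $i\ge K$. For $x,x'\in G_i$,
\begin{equation}\label{eq:add}
xx'-1\equiv(x-1)+(x'-1)\pmod{I_{i+1}},
\end{equation}
since the difference is $(x-1)(x'-1)\in I_{2i}$. For $x\in G_i$, $y\in G_j$ we have $[x,y]=1+x^{-1}y^{-1}(xy-yx)$ and $xy-yx=(x-1)(y-1)-(y-1)(x-1)\in I_{i+j}$. As $x^{-1}y^{-1}\in1+I_1$, this gives $[G_i,G_j]\le G_{i+j}$ and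
\begin{equation}\label{eq:comm}
[x,y]-1\equiv(x-1)(y-1)-(y-1)(x-1)\pmod{I_{i+j+1}}.
\end{equation}
Say that a subgroup $N\le G$ \emph{fills level $l$} if $(N\cap G_l)G_{l+1}=G_l$.

\begin{lemma}\label{lem:filt}
Let $G$ be as above.
\begin{enumerate}
\item[(a)] $\gamma_i(G)\le G_i$ for all $i$, so $G$ has class at most $K-1$.
\item[(b)] If $N\le G$ fills every level $l$ with $s\le l\le K-1$, then $G_s\le N$.
\item[(c)] Let $1=m_0,m_1,m_2,\dots$ be positive integers such that $G_{m_j}\le Q\le G$ implies $G_{m_{j+1}}\le P(Q)$, for all $j$ and all subgroups $Q$. Then $G_{m_j}\le P^j(G)$ for all $j$. If $G_{m_{n-1}}$ is non-abelian, then $P^n(G)\ne P^{n-1}(G)$.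
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from $[G_i,G_1]\le G_{i+1}$. (b) We have $G_K=1\le N$, and if $G_{l+1}\le N$ and $N$ fills level $l$, then $G_l=(N\cap G_l)G_{l+1}\le N$. (c) Use induction on $j$ with $Q=P^j(G)$, and then Lemma~\ref{lem:basic}(b).
\end{proof}

Let $G_m\le Q\le G$ and $g\in Q$. The only elements of $Q$ we know are $g$ and those of $G_m$. If $u\in G_m$ commutes with $g$, then $N_g$ contains $u$ and, being normal in $Q$, all commutators $[u,v_1,\dots,v_r]$ with $v_i\in G_m$. Two things are thus required of $G$: every $g$, however deep or shallow in the filtration, commutes with elements $u$ of level about $m$; and a few commutators starting from such $u$ fill a level. Each commutator with $G_m$ costs at least $m$ levels, so the number of commutators needed determines the growth of $m_j$. For odd $p$ we construct a group in which one commutator is enough.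

\section{Unitary groups in a skew polynomial ring}\label{sec:unitary}

For one commutator to suffice, the factors $G_i/G_{i+1}$ must be small. In the following group they have orders $p^2$ and $p$ alternately.

Let $p$ be an odd prime, $F=\mathbb F_p$, $E=\mathbb F_{p^2}$, and let $\sigma(a)=a^p$ be the automorphism of $E$ of order $2$, with fixed field $F$. Put $E_0=\{a\in E:\sigma(a)=-a\}$. Since $p$ is odd, $a=\frac12(a+\sigma(a))+\frac12(a-\sigma(a))$ gives $E=F\oplus E_0$; so $E_0=F\delta$ is a line, with $\delta\notin F$.

Fix $K\ge2$ and let $\mathcal O=E[\Pi;\sigma]/(\Pi^K)$ be the truncated skew polynomial ring. Its elements are uniquely $\sum_{i=0}^{K-1}a_i\Pi^i$ with $a_i\in E$, and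
\[
(a\Pi^i)(b\Pi^j)=a\sigma^i(b)\Pi^{i+j},\qquad \Pi^l=0\text{ for }l\ge K.
\]
As $\sigma^2=1$, the even powers of $\Pi$ are central, and so are the elements of $F$. Let $I_i=\Pi^i\mathcal O$ be the ideal of elements whose coefficients of index less than $i$ vanish. The group $1+I_1$ has order $p^{2(K-1)}$.

The full group $1+I_1$ has factors of order $p^2$ at all levels. We cut it down with an involution. Define an additive map by $\overline{a\Pi^i}=(-1)^i\sigma^{i+1}(a)\Pi^i$, that is,
\[
\overline{a\Pi^i}=-a\Pi^i\quad(i\text{ odd}),\qquad \overline{a\Pi^i}=\sigma(a)\Pi^i\quad(i\text{ even}).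
\]
It has order $2$ and preserves each $I_i$. It reverses products, because $\overline{(a\Pi^i)(b\Pi^j)}$ and $\overline{b\Pi^j}\cdot\overline{a\Pi^i}$ both equal $(-1)^{i+j}\sigma^{i+j+1}(a)\sigma^{j+1}(b)\Pi^{i+j}$. It behaves like quaternion conjugation: over the central subring $F[\Pi^2]$ the ring $\mathcal O$ is spanned by $1,\delta,\Pi,\delta\Pi$, where $\Pi\delta=-\delta\Pi$, and the involution fixes $1$ and negates the other three. Put
\[
V_i=E\quad(i\text{ odd}),\qquad V_i=E_0\quad(i\text{ even}).
\]
An element $y=\sum y_i\Pi^i$ is \emph{skew}, meaning $\bar y=-y$, if and only if $y_i\in V_i$ for all $i$. It is \emph{symmetric}, meaning $\bar y=y$, if and only if its odd coefficients vanish and its even coefficients lie in $F$. In particular, \emph{symmetric elements are central in $\mathcal O$}.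

Let
\[
G=G(p,K)=\{u\in1+I_1:\ u\bar u=1\}.
\]
If $u,v\in G$, then $uv\,\overline{uv}=uv\bar v\bar u=1$, so $G$ is a subgroup of the finite $p$-group $1+I_1$. It carries the filtration $G_i=G\cap(1+I_i)$ of Section~\ref{sec:filt}. For $1\le i\le K-1$ and $u\in G_i$ let $\lambda_i(u)$ be the coefficient of $\Pi^i$ in $u$. The shifts announced in the introduction are performed on skew elements, and the Cayley transform turns skew elements into elements of $G$: for skew $y\in I_1$ put
\[
\kappa(y)=\bigl(1+\tfrac y2\bigr)\bigl(1-\tfrac y2\bigr)^{-1}.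
\]

\begin{lemma}\label{lem:layers}
\begin{enumerate}
\item[(a)] If $y\in I_i$ is skew, $i\ge1$, then $\kappa(y)\in G_i$, $\kappa(y)\equiv1+y\pmod{I_{i+1}}$, and $\kappa(y)$ commutes with every element that commutes with $y$.
\item[(b)] For $1\le i\le K-1$, the map $\lambda_i$ is a homomorphism of $G_i$ onto $V_i$ with kernel $G_{i+1}$.
\item[(c)] Let $i+j\le K-1$, $x\in G_i$, $y\in G_j$, $a=\lambda_i(x)$, $b=\lambda_j(y)$. Then $\lambda_{i+j}([x,y])=a\sigma^i(b)-b\sigma^j(a)$. The table gives this value and, for fixed $x$ with $a\ne0$, its range as $y$ runs through $G_j$.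
\[
\begin{array}{cc|c|c}
i&j&\lambda_{i+j}([x,y])&\text{range}\\\hline
\text{even}&\text{odd}&2ab&E=V_{i+j}\\
\text{odd}&\text{odd}&a\sigma(b)-b\sigma(a)&E_0=V_{i+j}\\
\text{odd}&\text{even}&-2ab&Fa\delta,\text{ a line in }V_{i+j}=E\\
\text{even}&\text{even}&0&0
\end{array}
\]
\item[(d)] $G$ has class exactly $K-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $y$ is nilpotent, $(1-\frac y2)^{-1}=1+\frac y2+\frac{y^2}4+\cdots$, so $\kappa(y)=1+y+\cdots$ is a polynomial in $y$ over $F$ whose further terms lie in $I_{2i}\subseteq I_{i+1}$. Moreover $\overline{\kappa(y)}=(1+\frac y2)^{-1}(1-\frac y2)$, and all four factors in $\kappa(y)\overline{\kappa(y)}$ commute, so the product is $1$.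

(b) If $u\in G_i$ and $a=\lambda_i(u)$, then $1=u\bar u\equiv1+a\Pi^i+\overline{a\Pi^i}\pmod{I_{i+1}}$, so $a\Pi^i$ is skew and $a\in V_i$. By \eqref{eq:add}, $\lambda_i$ is a homomorphism, and its kernel is $G_{i+1}$. It is onto because $\lambda_i(\kappa(a\Pi^i))=a$ for $a\in V_i$.

(c) By \eqref{eq:comm}, the leading term of $[x,y]-1$ is $a\Pi^ib\Pi^j-b\Pi^ja\Pi^i=(a\sigma^i(b)-b\sigma^j(a))\Pi^{i+j}$. If $i$ is even and $j$ odd, then $\sigma(a)=-a$ and the coefficient is $ab+ba$. If $i$ is odd and $j$ even, then $\sigma(b)=-b$ and it is $-ab-ba$. If both are even it is $ab-ba=0$. By (b), $b$ runs through $V_j$, which gives the ranges in rows one, three and four, $2$ being invertible. In row two, the map $b\mapsto a\sigma(b)-b\sigma(a)$ is $F$-linear with values in the line $E_0$, and at $b=a\delta$ its value is $-2a\sigma(a)\delta\ne0$; so it is onto.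

(d) By Lemma~\ref{lem:filt}(a) it suffices to find $x_i\in\gamma_i(G)$ with $\lambda_i(x_i)\ne0$ for $1\le i\le K-1$. Take $x_1$ from (b). Given $x_i$ with $i\le K-2$, rows one and two of the table with $j=1$ provide $y\in G_1$ such that $x_{i+1}=[x_i,y]$ has $\lambda_{i+1}(x_{i+1})\neq0$.
\end{proof}

For $N\le G$ the set $\lambda_l(N\cap G_l)$ is an additive subgroup of $V_l$, hence an $F$-subspace because $F$ is the prime field. By (b), $N$ fills level $l$ if and only if this subspace is $V_l$.

\begin{example}[two strict inclusions in class five]\label{ex:K6}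
Let $K=6$. The factors at levels $1,\dots,5$ are $E,E_0,E,E_0,E$, so $|G|=p^8$. We show that $G_2\le P(G)$. Since $[G_2,G_3]\ne1$ by row one of the table, $P(G)$ is then non-abelian and $P^2(G)\ne P(G)$.

First, a normal subgroup $N\not\le G_3$ contains $G_2$. If $x\in N\cap G_i$ has $\lambda_i(x)\ne0$ and $i\le4$, the commutators $[x,y]$ with $y\in G_1$ fill level $i+1$, by rows one and two. Starting from $i=1$ we fill levels $2,3,4,5$ in turn. Starting from $i=2$, the element $x$ itself fills level $2$, as $E_0$ is a line, and we continue in the same way.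

It remains to see that no centralizer lies in $G_3$. For $g\notin G_3$ this holds because $g\in C_G(g)$. Let $g=1+w\in G_3$, $w=a\Pi^3+b\Pi^4+c\Pi^5$. As $w\bar w\in I_6=0$, the equation $g\bar g=1$ says that $w$ is skew. Divide by the central element $\Pi^2$: the element $y=a\Pi+b\Pi^2+c\Pi^3$ is skew and $w=y\Pi^2$, so $y$ commutes with $g$, and so does $\kappa(y)$. If $(a,b)\ne(0,0)$, then $\kappa(y)\notin G_3$. If $a=b=0$, then $g\in G_5$ is central.

Both ingredients are needed. For $g=1+a\Pi^3$ with $a\ne0$, the normal closure of $g$ lies in $G_3$, so the division is what produces a useful element; and no element of $G_2\setminus G_3$ commutes with $g$, by row one, so level $2$ is reached only in the normal closure.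
\end{example}

\section{The doubling step and the proof of Theorem~\ref{thm:A}}\label{sec:thmA}

In Example~\ref{ex:K6} a commutator cost one level and could be repeated freely. For $Q\ge G_m$ it costs $m$ levels and we can afford only one. To compensate, we find elements of $C_G(g)$ at \emph{all} levels of one parity, by both dividing and multiplying by $\Pi^2$. A general $g$ is not of the form $1+{}$skew, but it is central plus skew, and that suffices.

\begin{lemma}\label{lem:shift}
Let $1\ne g\in G$. There are an integer $j\ge1$ and a non-zero $a\in V_j$ such that for every $l\equiv j\pmod2$ with $1\le l\le K-1$ there is $u_l\in G_l$ with $u_lg=gu_l$ and $\lambda_l(u_l)=a$.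
\end{lemma}

\begin{proof}
Write $g=s+w$ with $s=\frac12(g+\bar g)$ symmetric, hence central, and $w=\frac12(g-\bar g)$ skew. As $g\equiv\bar g\equiv1\pmod{I_1}$, we have $w=\sum_{i=1}^{K-1}w_i\Pi^i$ with $w_i\in V_i$. If $w=0$, then $g^2=g\bar g=1$, which is impossible for $g\neq1$ in a group of odd order. Let $j$ be the least index with $w_j\ne0$, and $a=w_j$. For $l\equiv j\pmod 2$, $1\le l\le K-1$, put
\[
y_l=\sum_{i=j}^{K-1}w_i\Pi^{i+l-j}\in I_l .
\]
The indices are shifted by an even number and $V_i$ depends only on the parity of $i$, so $y_l$ is skew. If $l\ge j$, then $y_l=w\Pi^{l-j}$; if $l<j$, then $w=y_l\Pi^{j-l}$. The power of $\Pi$ is central, so in both cases $y_l$ commutes with $w$, hence with $g=s+w$. Take $u_l=\kappa(y_l)$ and apply Lemma~\ref{lem:layers}(a).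
\end{proof}

For $m\ge1$ put $m^*=2m$ if $m$ is odd and $m^*=2m+1$ if $m$ is even.

\begin{proposition}\label{prop:double}
If $m\ge1$ and $G_m\le Q\le G$, then $G_{m^*}\le P(Q)$.
\end{proposition}

\begin{proof}
We may assume $m^*\le K-1$. Let $g\in Q$ and $N=N_g=C_Q(g)^Q$; we show $G_{m^*}\le N$. If $g=1$, then $N=Q$. Otherwise take $j$, $a$, $u_l$ from Lemma~\ref{lem:shift}. For $l\ge m$ we have $u_l\in G_m\le Q$, so $u_l\in N$ and $[u_l,v]\in N$ for all $v\in G_m$. Let $e$ and $o$ be the even and the odd number in $\{m,m+1\}$; then $e+o=2m+1$ and $e,o\le K-1$. Below $l\le K-1$, and rows refer to the table in Lemma~\ref{lem:layers}(c).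

\emph{Case $j$ even.} An even level $l\ge m$ is filled by $u_l$, since $a$ spans $E_0$. If $l\ge2m+1$ is odd, then $l-e$ is odd and at least $o\geq m$, and the commutators $[u_e,v]$ with $v\in G_{l-e}$ fill level $l$ by row one. All levels $l\ge2m$ are filled, so $G_{2m}\le N$ by Lemma~\ref{lem:filt}(b).

\emph{Case $j$ odd.} If $l\ge2o$ is even, then $l-o$ is odd and at least $o$, and the commutators $[u_o,v]$ with $v\in G_{l-o}$ fill level $l$ by row two. If $l\ge2m+1$ is odd, then $l-o$ is even and at least $e\ge m$, and by row three the commutators $[u_o,v]$ with $v\in G_{l-o}$ give only the line $Fa\delta$. The missing direction is supplied by $u_l$, with $\lambda_l(u_l)=a$: since $\delta\notin F$, the elements $a$ and $a\delta$ span $E$ over $F$. So $N$ fills all odd levels from $2m+1$ on and all even levels from $2o$ on. If $m$ is odd, then $2o=2m$ and $G_{2m}\le N$. If $m$ is even, then $2o=2m+2$ and $G_{2m+1}\le N$.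

In all cases $G_{m^*}\le N$.
\end{proof}

\begin{remark}\label{rem:sharp}
The extra level for even $m$ is not an artifact of the proof. Let $m$ be even, $K\ge3m+2$, $Q=G_m$, and take $g\in G_{m+1}$ with $\lambda_{m+1}(g)\ne0$. By row one, $C_Q(g)\le G_{m+1}$ and $C_Q(g)\cap G_{2m}\le G_{2m+1}$. Since $[G_{m+1},G_m]\le G_{2m+1}$, the subgroup $C_Q(g)G_{2m+1}$ is normal in $Q$, so it contains $N_g$, and it meets $G_{2m}$ in $G_{2m+1}$. Thus $G_{2m}\not\le P(G_m)$.
\end{remark}

Put $m_j=\lfloor2^{j+2}/3\rfloor$, so that $m_0,m_1,\ldots=1,2,5,10,21,\ldots$. For even $j$ we have $2^{j+2}\equiv1\pmod 3$ and $m_j=(2^{j+2}-1)/3$ is odd; for odd $j$ we have $2^{j+2}\equiv 2\pmod3$ and $m_j=(2^{j+2}-2)/3$ is even. Hence $m_j^*=2m_j=(2^{j+3}-2)/3=m_{j+1}$ for even $j$, and $m_j^*=2m_j+1=(2^{j+3}-1)/3=m_{j+1}$ for odd $j$.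

\begin{corollary}\label{cor:long}
Let $n\ge1$ and $c\ge m_n$. Then $G=G(p,c+1)$ has class $c$ and $P^n(G)\ne P^{n-1}(G)$.
\end{corollary}

\begin{proof}
Here $K=c+1$, and the class is given by Lemma~\ref{lem:layers}(d). By Proposition~\ref{prop:double} the numbers $m_j$ satisfy the hypothesis of Lemma~\ref{lem:filt}(c), so it suffices to show that $G_m$ is non-abelian for $m=m_{n-1}$. We have $m^*=m_n\le K-1$. If $m$ is odd, row two of the table gives two elements of $G_m$ whose commutator has non-zero coefficient at level $2m=m^*$. If $m$ is even, row one gives an element of $G_m$ and an element of $G_{m+1}$ whose commutator has non-zero coefficient at level $2m+1=m^*$.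
\end{proof}

Theorem~\ref{thm:A} is the case $c=m_n=\lfloor2^{n+2}/3\rfloor$ of Corollary~\ref{cor:long}.

\section{The prime two: congruence subgroups of $\operatorname{SL}_3$}\label{sec:two}

The construction above uses $p\ne2$ in the decompositions $E=F\oplus E_0$ and $g=s+w$, in the Cayley transform, and in the entries $\pm2ab$ of the table, which vanish in characteristic $2$. For $p=2$ we use matrices over a commutative truncated polynomial ring. The variable $t$ plays the role of $\Pi^2$ and scalar matrices play the role of symmetric elements. Size $2$ is too small: over $\mathbb F_2$ the matrix $e_{11}-e_{22}$ is the identity, so all double brackets in $\mathfrak{sl}_2(\mathbb F_2)$ vanish. In size $3$ brackets do fill a level, but we spend seven of them, which replaces the factor $2$ by $8$.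

Let $F=\mathbb F_2$, $k\ge2$, $R=F[t]/(t^k)$. Let $e_{ab}$ be the matrix units, with $e_{ab}e_{cd}=e_{ad}$ if $b=c$ and $0$ otherwise. For matrices over $F$ write $[X,Y]=XY-YX$, and let $\mathfrak{sl}_3(F)$ be the space of $3\times3$ matrices of trace $0$; it is spanned by the $e_{ab}$ and the $e_{aa}-e_{bb}$ with $a\ne b$. Apply Section~\ref{sec:filt} to $A=M_3(R)$, $I_i=t^iA$, $K=k$, and
\[
\Gamma=\operatorname{SL}_3(R)\cap(1+tA),\qquad \Gamma_i=\Gamma\cap(1+t^iA).
\]
The group $1+tA$ has order $2^{9(k-1)}$, so $\Gamma$ is a finite $2$-group. For $X\in A$ let $\bar X\in M_3(F)$ be its reduction modulo $t$. For $1\le i\le k-1$ put $\lambda_i(1+t^iX)=\bar X$ on $\Gamma_i$; this is well defined because $t^iX$ determines $X$ modulo $t^{k-i}$. From $\det(1+t^iX)\equiv1+t^i\operatorname{tr}X\pmod{t^{i+1}}$ we get $\bar X\in\mathfrak{sl}_3(F)$. By \eqref{eq:add}, $\lambda_i\colon\Gamma_i\to\mathfrak{sl}_3(F)$ is a homomorphism with kernel $\Gamma_{i+1}$. Its image contains $e_{ab}=\lambda_i(1+t^ie_{ab})$, and $e_{aa}-e_{bb}$, which is the image of the diagonal matrix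 with $1+t^i$ in place $a$, $(1+t^i)^{-1}$ in place $b$, and $1$ in the third place. Additive subgroups are $\mathbb F_2$-subspaces, so $\lambda_i$ is onto. By \eqref{eq:comm},
\begin{equation}\label{eq:lie}
\lambda_{i+j}([x,y])=[\lambda_i(x),\lambda_j(y)]\qquad(x\in\Gamma_i,\ y\in\Gamma_j,\ i+j\le k-1).
\end{equation}
So we must know how many brackets lead from one non-scalar matrix to all of $\mathfrak{sl}_3(F)$, uniformly in the matrix.

\begin{lemma}\label{lem:sl3}
Let $x\in M_3(F)$ be non-scalar. The brackets $[x,z_1,\dots,z_7]$ with $z_1,\dots,z_7\in\mathfrak{sl}_3(F)$ span $\mathfrak{sl}_3(F)$.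
\end{lemma}

\begin{proof}
Let $J_r$ be the span of the brackets $[x,z_1,\dots,z_r]$, with $J_0=Fx$. By bilinearity and antisymmetry, $[y,z]$ and $[z,y]$ lie in $J_{r+1}$ for $y\in J_r$, $z\in\mathfrak{sl}_3(F)$; and $J_7\subseteq\mathfrak{sl}_3(F)$ since brackets have trace $0$. Conjugation by $\operatorname{GL}_3(F)$ preserves brackets and $\mathfrak{sl}_3(F)$, so we may choose the basis. A matrix for which every non-zero vector is an eigenvector is scalar, so there is $v$ with $xv\notin Fv$. Take a basis with first vector $v$ and third vector $xv$; then $x_{31}=1$.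

Three brackets isolate a matrix unit. Since $e_{13}e_{23}=e_{23}e_{13}=0$,
\[
[e_{13},[e_{23},x]]=-e_{13}xe_{23}-e_{23}xe_{13}=-x_{32}e_{13}-x_{31}e_{23}\in J_2 .
\]
As $[e_{12},e_{13}]=0$ and $[e_{12},e_{23}]=e_{13}$, bracketing with $e_{12}$ gives $-x_{31}e_{13}$. So $e_{13}\in J_3$.

Three more brackets reach all units. If $\{a,b,c\}=\{1,2,3\}$ and $e_{ab}\in J_r$, then $J_{r+1}$ contains
\[
e_{ab}=[e_{aa}-e_{cc},e_{ab}],\qquad e_{ac}=[e_{ab},e_{bc}],\qquad e_{cb}=[e_{ca},e_{ab}].
\]
Thus in one step a pair $(a,b)$ may be kept, or one of its entries may be replaced by the third index. From $(1,3)$ we reach $(1,2)$ and $(2,3)$ in one step, $(3,2)$ and $(2,1)$ in two, and $(3,1)$ in three. So $J_6$ contains all $e_{ab}$ with $a\ne b$. Then $J_7$ contains these and the matrices $e_{aa}-e_{bb}=[e_{ab},e_{ba}]$.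
\end{proof}

\begin{proposition}\label{prop:eight}
If $m\ge1$ and $\Gamma_m\le Q\le\Gamma$, then $\Gamma_{8m}\le P(Q)$.
\end{proposition}

\begin{proof}
We may assume $8m\le k-1$. Let $g\in Q$ and $N=N_g$. If $g$ is scalar, $N=Q$. Otherwise let $j\le k-1$ be maximal such that $g$ is scalar modulo $t^j$, and write $g=s+t^jy$ with $s\in R$, $y\in A$. By maximality $\bar y$ is non-scalar. The matrix $y$ commutes with $g$, hence so does $1+t^my$; this is the shift from level $j$ to level $m$. The determinant must be corrected. It lies in $1+t^mR$, a finite abelian $2$-group, on which cubing is a bijection; so $\det(1+t^my)=\mu^3$ with $\mu=1+t^m\mu_0$, $\mu_0\in R$. Put $u=\mu^{-1}(1+t^my)$. Then $\det u=1$, $u\in\Gamma_m\le Q$ and $ug=gu$, so $u\in N$. Moreover $x=\lambda_m(u)=\bar y-\bar\mu_0\cdot1$ is non-scalar.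

Let $8m\le i\le k-1$ and $z_1,\dots,z_7\in\mathfrak{sl}_3(F)$. Choose $a_1,\dots,a_6\in\Gamma_m$ with $\lambda_m(a_r)=z_r$, and $a_7\in\Gamma_{i-7m}$ with $\lambda_{i-7m}(a_7)=z_7$; here $i-7m\ge m$, so all $a_r$ lie in $Q$. Then $[u,a_1,\dots,a_7]\in N\cap\Gamma_i$, and by \eqref{eq:lie} its image under $\lambda_i$ is $[x,z_1,\dots,z_7]$. By Lemma~\ref{lem:sl3}, the subspace $\lambda_i(N\cap\Gamma_i)$ is $\mathfrak{sl}_3(F)$, so $N$ fills level $i$. Lemma~\ref{lem:filt}(b) gives $\Gamma_{8m}\le N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]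
Take $k=2\cdot8^{n-1}+1$ and $G=\Gamma$. By Proposition~\ref{prop:eight}, Lemma~\ref{lem:filt}(c) applies with the sequence $1,8,8^2,\dots$. For $m=8^{n-1}$ we have $2m\le k-1$, and \eqref{eq:lie} shows that $\Gamma_m$ is non-abelian, because $\lambda_m$ is onto and $[e_{12},e_{23}]\ne0$. So $P^n(G)\ne P^{n-1}(G)$, and the class is at most $k-1=2\cdot8^{n-1}$ by Lemma~\ref{lem:filt}(a).
\end{proof}

\section{Class versus length, and chains of exact length}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The bounds $2^n\le c(n)\le\lfloor2^{n+2}/3\rfloor$ follow from Theorem~\ref{thm:B}(1) and Theorem~\ref{thm:A}. For $n=1$ both bounds equal $2$. For $n=2$ the lower bound is $4$, and it is attained by $D_8\wr C_2$ by Proposition~\ref{prop:wreath}.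

Let $p$ be odd, $c\ge1$ and $n=\lfloor\log_2c\rfloor$. Finite $p$-groups of class exactly $c$ exist by Lemma~\ref{lem:layers}(d). For such a group $G$ we have $c/2^n<2$, so $P^n(G)$ is abelian by Theorem~\ref{thm:B}(1), and $\ell(G)\le n$ by Lemma~\ref{lem:basic}(b). Thus $\lambda_p(c)\le n$. On the other hand, $\lambda_p(c)\ge r$ whenever $r\ge0$ and $c\ge m_r=\lfloor 2^{r+2}/3\rfloor$: this is trivial for $r=0$, and for $r\geq1$ it is Corollary~\ref{cor:long}. The choice $r=n$ gives $\lambda_p(c)=n$ if $c\ge\lfloor2^{n+2}/3\rfloor$. For $n\ge1$ the choice $r=n-1$ is always allowed, because $\lfloor2^{n+1}/3\rfloor\le2^n\le c$; and for $n=0$ the lower bound $0$ is trivial. Hence $\lambda_p(c)\ge\max(n-1,0)$.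
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
For $n=0$ take the trivial group. For $n\ge1$, Theorem~\ref{thm:A} (for odd $p$) or Theorem~\ref{thm:B}(3) (for $p=2$) gives a finite $p$-group $G$ with $\ell(G)\ge n$. Let $r=\ell(G)-n$. The chain of $P^r(G)$ is the chain of $G$ with its first $r$ terms removed. The strict inclusions in \eqref{eq:chain} are the first $\ell(G)$ ones, so $\ell(P^r(G))=\ell(G)-r=n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BDIT}
Mattia Brescia, Bernardo Giuseppe Di Siena, Ernesto Ingross, Marco Trombetti,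
\emph{The Pseudocentre of a Group (with an appendix by Anthony Genevois)},
arXiv:2511.21175 (2025).
\end{thebibliography}
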